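\title{Random oracles do not solve Hindman's Theorem for sums of two elements}

\begin{abstract}
Hindman's Theorem for sums of exactly two elements and two colors, $\mathrm{HT}^{=2}_2$, has a computable instance all of whose solutions compute a function that is diagonally noncomputable (DNC) relative to $\emptyset'$. We show that this lower bound is not also an upper bound. There is a computable instance $c^*$ such that the oracles computing a solution to $c^*$ form a null set, while almost every oracle computes a function DNC relative to $\emptyset'$. The coloring is read off from a rotation of the circle whose slope is occasionally changed slightly; a second-moment estimate for random slopes is combined with a finite-injury construction. No weakly 2-random set computes a solution to $c^*$. By contrast, a function DNC relative to $\emptyset'$ that is bounded by a constant computes a solution to every computable instance. We also derive a nonimplication over $\mathrm{RCA}_0$.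
\end{abstract}

\section{Introduction}

Let $\mathbb N=\{0,1,2,\dots\}$. Hindman's Theorem restricted to sums of exactly two elements with two colors, $\mathrm{HT}^{=2}_2$, is the following statement: for every coloring $c:\mathbb N\to\{0,1\}$ there is an infinite set $H\subseteq\mathbb N$ such that all sums $x+y$ with $x,y\in H$, $x\ne y$, have the same color. The coloring $c$ is an \emph{instance} and such a set $H$ is a \emph{solution} to $c$. Every instance has a solution: Ramsey's theorem for pairs says that every $2$-coloring of the two-element subsets of $\mathbb N$ is constant on the pairs from some infinite set $H$, and we apply it to the coloring $\{x,y\}\mapsto c(x+y)$.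

How hard is it to find a solution to a \emph{computable} instance? Sometimes it is easy: if $c$ is periodic with period $q$, the multiples of $q$ form a solution. In general it is not, and the difficulty can be measured by diagonal noncomputability. Let $\Phi^A_e$ be the $e$-th partial function computable with oracle $A$, and let $\emptyset'$ be the halting problem. A function $f:\mathbb N\to\mathbb N$ is \emph{DNC relative to $A$} if $f(e)\ne\Phi_e^A(e)$ for every $e$ such that $\Phi_e^A(e)$ is defined, and a Turing degree is DNC relative to $A$ if it computes such a function. So $f$ has to avoid, at each $e$, the one value that the $e$-th $A$-computable procedure predicts for it. No $A$-computable function does this, since $f=\Phi_e^A$ fails at $e$. Csima, Dzhafarov, Hirschfeldt, Jockusch, Solomon and Westrick \cite{CDHJSW} showed that there is a computable instance of $\mathrm{HT}^{=2}_2$ such that every solution computes a function DNC relative to $\emptyset'$. The following question from \cite{CDHJSW} asks whether this lower bound is the exact one.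

\medskip
\noindent\textbf{Question.} Is it true that for every degree $\mathbf a$ that is DNC relative to $\emptyset'$ and every computable instance $c$ of $\mathrm{HT}^{=2}_2$, there is an $\mathbf a$-computable solution to $c$?
\medskip

A positive answer would say that the degrees solving all computable instances are exactly the degrees DNC relative to $\emptyset'$. Two things speak for it. First, colorings of sums are far more constrained than colorings of pairs, since the pairs $\{x,y\}$ and $\{x+1,y-1\}$ must receive the same color; this limits how much difficulty one can code into an instance. Second, a function DNC relative to $\emptyset'$ with boundedly many values does compute a solution to every computable instance (Theorem~\ref{thm:bounded}(ii)). But without a bound, diagonal noncomputability is cheap: a number chosen at random from a large range is unlikely to equal a given prediction, and so almost every oracle computes a function DNC relative to $\emptyset'$ (Lemma~\ref{lem:randomdnc}). A positive answer would therefore mean that solutions to computable instances can be found by tossing coins. They cannot, and the answer to the question is no.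

To state the result we isolate the property that prevents a set from being a solution. For a finite set $F\subset\mathbb N$ let $F+y=\{x+y:x\in F\}$. Given a coloring $c:\mathbb N\to\mathbb N$, say that $F$ \emph{captures} the color $j$ if $j\in c(F+y)$ for all but finitely many $y\in\mathbb N$. If an infinite set $H$ has a finite subset $F$ capturing $j$, then for every large $y\in H$ one of the sums $x+y$ with $x\in F$ has color $j$, so the sums from $H$ cannot avoid $j$. Let $\lambda$ be the uniform measure on the space $2^\omega$ of oracles, let $W_e^X$ be the $e$-th set computably enumerable (c.e.) in $X$, and put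
\[
C_{e,j}(c)=\{X\in2^\omega: W_e^X\text{ is infinite and no finite }F\subseteq W_e^X\text{ captures }j\}.
\]

\begin{theorem}\label{thm:null}
There is a computable $c:\mathbb N\to\mathbb N$ with $\lambda(C_{e,j}(c))=0$ for all $e,j$.
\end{theorem}

\begin{theorem}\label{thm:answer}
Let $c$ be as in Theorem~\ref{thm:null} and let $c^*=\min(c,1)$. Then $c^*$ is a computable instance of $\mathrm{HT}^{=2}_2$, the class of $X$ that compute or enumerate a solution to $c^*$ has measure $0$, and there is a degree DNC relative to $\emptyset'$ that computes no solution to $c^*$.
\end{theorem}

Here $X$ \emph{enumerates} $H$ if $H=W_e^X$ for some $e$; this includes the case that $X$ computes $H$.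

Section~\ref{sec:background} fixes conventions. Section~\ref{sec:rotation} explains the idea on three-term progressions, Section~\ref{sec:random} proves the probabilistic estimate, and Section~\ref{sec:construction} builds $c$. Section~\ref{sec:oracles} proves Theorem~\ref{thm:answer} and determines how much randomness is enough to rule out a solution. Section~\ref{sec:bounded} treats DNC functions with a bound on their values, and Section~\ref{sec:rm} draws a consequence in reverse mathematics.

\section{Oracles, measure and random DNC functions}\label{sec:background}

We identify subsets of $\mathbb N$ with elements of $2^\omega$. For $X\in2^\omega$, $X\upharpoonright n$ is the string of its first $n$ bits. For a string $\sigma\in2^{<\omega}$, the cylinder $[\sigma]$ is the set of $X$ extending $\sigma$, so $\lambda([\sigma])=2^{-|\sigma|}$, and $\sigma{}^\frown X$ is $\sigma$ followed by $X$. The set $W_e^X$ is the domain of $\Phi_e^X$. We let $W_{e,s}^X$ be the set of $x<s$ such that $\Phi_e^X(x)$ halts within $s$ steps, querying the oracle only below $s$. Thus $W^X_{e,s}\subseteq\{0,\dots,s-1\}$ is computable from $e$, $s$ and $X\upharpoonright s$, it increases with $s$, and $\bigcup_sW_{e,s}^X=W_e^X$.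 We use the s-m-n theorem in its usual form: from a description of an oracle procedure with parameters one can compute an index for it.

A class $U\subseteq 2^\omega$ is \emph{$\Sigma^0_1$ relative to $A$} if it is the union of the cylinders $[\sigma]$ for $\sigma$ in some $A$-c.e.\ set of strings, and \emph{$\Sigma^0_1$} if this holds with $A=\emptyset$. A \emph{$\Pi^0_2$ class} is an intersection of a uniformly $\Sigma^0_1$ sequence of classes; equivalently, it has the form $\{X:\forall u\,\exists v\;R(X,u,v)\}$ with $R$ a computable relation. Such classes are Borel.

\begin{lemma}\label{lem:pi2}
The class $\{X:W_e^X\text{ is infinite}\}$ is $\Pi^0_2$. If $c$ is computable, then $C_{e,j}(c)$ is $\Pi^0_2$.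
\end{lemma}

\begin{proof}
The set $W_e^X$ is infinite if and only if $\forall b\,\exists s\,\exists x>b\;[x\in W^X_{e,s}]$. A finite set $F$ is contained in $W_e^X$ exactly when it is contained in some $W^X_{e,s}$, so no finite $F\subseteq W_e^X$ captures $j$ if and only if
\[
\forall F\,\forall s\,\forall b\,\exists y>b\;\big[F\not\subseteq W^X_{e,s}\ \text{ or }\ j\notin c(F+y)\big].
\]
The relation in brackets is computable, and the intersection of two $\Pi^0_2$ classes is $\Pi^0_2$.
\end{proof}

We need the following weak form of the Lebesgue density theorem.

\begin{lemma}\label{lem:density}
If $C\subseteq2^\omega$ is measurable and $\lambda(C)>0$, then there is a string $\sigma$ with $\lambda(C\cap[\sigma])>\frac34\,2^{-|\sigma|}$.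
\end{lemma}

\begin{proof}
Choose an open $U\supseteq C$ with $\lambda(U)<\frac43\lambda(C)$ and write $U$ as a disjoint union of cylinders. If $C$ filled at most $\frac34$ of each cylinder, then $\lambda(C)\le\frac34\lambda(U)<\lambda(C)$.
\end{proof}

Next we make precise that random oracles compute DNC functions. Cut $X$ into consecutive blocks, the $e$-th of length $e+1$, and let $b_X(e)<2^{e+1}$ be the number written in binary in the $e$-th block. For an oracle $A$ put
\[
V_e^A=\{X:\Phi_e^A(e)\text{ is defined and equal to }b_X(e)\},\qquad U_k^A=\bigcup_{e\ge k}V_e^A .
\]

\begin{lemma}\label{lem:randomdnc}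
The classes $U^A_k$ are uniformly $\Sigma^0_1$ relative to $A$, and $\lambda(U_k^A)\le2^{-k}$. Every $X\notin\bigcap_kU_k^A$ computes a function DNC relative to $A$. In particular almost every $X$ does.
\end{lemma}

\begin{proof}
With oracle $A$ we wait for $\Phi_e^A(e)$ to halt and then list the cylinders on which the $e$-th block codes its value; so the $V_e^A$, and hence the $U_k^A$, are uniformly $\Sigma^0_1$ relative to $A$. At most one of the $2^{e+1}$ possible $e$-th blocks codes $\Phi_e^A(e)$, so $\lambda(V_e^A)\le2^{-e-1}$ and $\lambda(U_k^A)\le\sum_{e\ge k}2^{-e-1}=2^{-k}$. If $X\notin U_k^A$, then $b_X(e)\ne\Phi^A_e(e)$ for all $e\ge k$ at which the right side is defined. Changing the values of $b_X$ at $e<k$ suitably gives a function DNC relative to $A$, and a finite modification of $b_X$ is still computable in $X$.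
\end{proof}

\section{Colorings from rotations}\label{sec:rotation}

Let $\mathbb T=\mathbb R/\mathbb Z$, and let $\|t\|$ be the distance from $t$ to the nearest integer.

Consider first two colors and a single c.e.\ set $H$, without an oracle, which we want to prevent from being a solution. We wait until two elements $x<x+d$ appear in $H$ and color the numbers $z$ not yet colored by the parity of $\lfloor z/d\rfloor$. Then $z$ and $z+d$ have different colors for all large $z$, so $\{x,x+d\}$ captures both colors. With oracles the difficulty is that different $X$ show us different finite subsets of $W_e^X$, and one coloring must work for most of them. Pairs are too rigid for this: if $c(z)\ne c(z+1)$ for all large $z$, then $c(z)=c(z+2)$ for all large $z$, so $\{0,1\}$ and $\{0,2\}$ cannot both capture both colors.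

The coloring just used belongs to a one-parameter family. For $\alpha\in\mathbb R$ let $c_\alpha(z)=0$ if $\alpha z\bmod1\in[0,\frac12)$ and $c_\alpha(z)=1$ otherwise; the parity of $\lfloor z/d\rfloor$ is $c_{1/(2d)}(z)$. The point of these \emph{rotation colorings} is that translating $F$ by $y$ merely rotates the set $\alpha F=\{\alpha x\bmod 1:x\in F\}\subset\mathbb T$ by $\alpha y$. If $\alpha F$ meets every half-open arc of length $\frac12$, which happens exactly when all gaps between cyclically consecutive points of $\alpha F$ are at most $\frac12$, then every translate $F+y$ receives both colors. A condition on all translates has become a condition on the single number $\alpha$, the \emph{slope}. For $F=\{x,x+d\}$ the condition is $\|\alpha d\|=\frac12$, which holds only for a null set of slopes. With one more point the picture changes.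

\begin{example}\label{ex:three}
Let $F_d=\{0,d,2d\}$ with $d\ge1$, and $\beta=\|\alpha d\|\in[0,\frac12]$. Up to a reflection, $\alpha F_d=\{0,\beta,2\beta\}$, with gaps $\beta$, $\beta$, $1-2\beta$. All gaps are at most $\frac12$ if and only if $\|\alpha d\|\ge\frac14$; say then that $\alpha$ works for $d$. Three features carry over to the general proof.

\emph{One slope serves many sets.} The set of $\alpha$ that work for $d$ has period $\frac1d$ and fills half of each period, so it has measure $\frac12$ in $[0,1]$, whatever $d$ is. If finitely many values of $d$ are given weights $w_d\ge0$ with sum $1$, then the total weight of the $d$ for which $\alpha$ works has average $\frac12$ over $\alpha\in[0,1]$. Hence some single $\alpha$ works for a set of $d$ of weight at least $\frac12$.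

\emph{A short interval of slopes needs wide spacing.} Suppose $\alpha$ must be chosen from an interval $I$ of length $L$. If $I=[0,L]$ and $d<\frac1{4L}$, no $\alpha\in I$ works for $d$. But $I$ contains $\lfloor Ld\rfloor$ full periods, so the proportion of $\alpha\in I$ that work is at least $\lfloor Ld\rfloor/(2Ld)$, which is close to $\frac12$ once $Ld$ is large.

\emph{There is room for error.} If $\frac14<\|\alpha d\|<\frac12$, all gaps are strictly less than $\frac12$, and this persists if each of the three points is moved by a sufficiently small amount.
\end{example}

The sets that the oracles enumerate are not progressions, and we want a proportion close to $1$ rather than $\frac12$. Section~\ref{sec:random} shows that both are achieved by taking $F$ large and widely spaced, which costs nothing because an infinite set has arbitrarily large and arbitrarily widely spaced subsets.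

The room for error is needed because one slope cannot be kept forever: if $\alpha=p/q$, then $c_\alpha$ is periodic and has a computable solution. Each new index $e$ will ask for a new slope, and the change must not spoil what was achieved for earlier indices. So we let the slope vary. For a sequence of reals $a_0,a_1,\dots$ define the \emph{phase}
\begin{equation}\label{eq:phase}
\varphi(z)=\sum_{t<z}a_t .
\end{equation}
The naive choice $a_zz$ would not do: a change of slope by $\delta$ at the place $t$ would make the phase jump by about $\delta t$, which is large for large $t$, and this would tear apart the translates $F+y$ that straddle $t$. With \eqref{eq:phase}, slopes within $\delta$ of $\alpha$ give $|\varphi(x+y)-\varphi(y)-\alpha x|\le\delta x$, an error that depends on $x\in F$ only and not on $y$. We lose control of $\varphi(y)$, but we never needed it, since we ask $\alpha F$ to meet \emph{every} arc of a given length. The next definition is a convenient form of this demand, for short arcs, so that infinitely many colors can be treated at once.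

\begin{definition}\label{def:good}
Let $m\ge1$ and let $F\subset\mathbb N$ be finite. A real $\alpha$ is \emph{$m$-good for $F$} if for each $r\in\{0,\dots,m-1\}$ some $x\in F$ has $\alpha x\bmod1\in(\frac rm,\frac{r+1}m)$.
\end{definition}

Since the arcs are open and $F$ is finite, the set of $\alpha$ that are $m$-good for $F$ is open. For rational $\alpha$, being $m$-good for $F$ is decidable.

\begin{lemma}[Stability]\label{lem:stable}
Let $m\ge4$, $s\ge1$, $F\subseteq\{0,\dots,s-1\}$, and let $\alpha$ be $m$-good for $F$. Suppose $|a_t-\alpha|\le\frac1{ms}$ for all $t\ge s$. Then for every $y\ge s$ and every half-open arc $A=[v,v+\frac4m)\subseteq\mathbb T$ there is $x\in F$ with $\varphi(x+y)\bmod 1\in A$.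
\end{lemma}

\begin{proof}
For $x\in F$ we have $x<s$, and all $t\ge y$ satisfy $t\ge s$, so
\[
\varphi(x+y)=\varphi(y)+\sum_{t=y}^{y+x-1}a_t=\varphi(y)+\alpha x+\delta_x,\qquad|\delta_x|\le\frac{x}{ms}\le\frac1m .
\]
Write the rotated arc $A-\varphi(y)$ as the image in $\mathbb T$ of $[u-\frac1m,u+\frac3m)$ with $u\in\mathbb R$. Let $p=\lceil mu\rceil/m$, a multiple of $\frac1m$ in $[u,u+\frac1m]$. By goodness there are $x\in F$ and an integer $N$ with $\alpha x+N\in(p,p+\frac1m)\subseteq(u,u+\frac2m)$. Then $\alpha x+\delta_x+N\in(u-\frac1m,u+\frac3m)$, that is, $\varphi(x+y)-\varphi(y)$ lies in $A-\varphi(y)$ modulo $1$.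
\end{proof}

The length $\frac4m$ is spent as follows: $\frac2m$ to be sure of containing one of the $m$ standard arcs, and $\frac1m$ on each side to absorb the error $\delta_x$.

\section{Random slopes}\label{sec:random}

Call a set \emph{$D$-spaced} if any two of its elements differ by at least $D$.

\begin{lemma}\label{lem:random}
Let $m\ge1$, let $I$ be an interval of length $L>0$, and let $F\subset\mathbb N$ be a $D$-spaced set with $n\ge1$ elements, where $D\ge1$. For $\alpha$ uniformly distributed in $I$,
\[
P(\alpha\text{ is not $m$-good for }F)\le2m^2\Big(\frac1n+\frac1{LD}\Big)^{1/2}.
\]
\end{lemma}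

Both terms are unavoidable in some form: if $n<m$ no slope is good, and if $I=[0,L]$ and $F\subseteq[0,\frac1{2L}]$ then $\alpha F$ lies in a half circle for all $\alpha\in I$.

The points $\alpha x$, $x\in F$, are far from independent, so we cannot simply multiply probabilities of missing an arc. What is available is that the characters $\alpha\mapsto\mathsf e(k\alpha x)$, where $\mathsf e(t)=\exp(2\pi\mathrm it)$, are nearly orthogonal on $I$ for widely spaced $x$. To use this we expand a test function supported on the arc in a Fourier series and sum over all frequencies. The indicator of the arc is unsuitable, as its coefficients have modulus $|\sin(\pi k/m)|/(\pi|k|)$ and are not absolutely summable for $m\ge2$. A tent function repairs this. We use three textbook facts about the coefficients $\hat g(k)=\int_{\mathbb T}g(t)\,\mathsf e(-kt)\,dt$: the coefficients of a convolution are the products of the coefficients; $\sum_k|\hat g(k)|^2<\infty$ for $g\in L^2(\mathbb T)$; and a continuous $g$ with $\sum_k|\hat g(k)|<\infty$ equals $\sum_k\hat g(k)\,\mathsf e(kt)$ at every point.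

\begin{proof}
Let $V=[-\frac1{4m},\frac1{4m}]\subset\mathbb T$ and $g_0=2m\,(1_V*1_V)$. Since $(1_V*1_V)(t)$ is the length of $V\cap(V+t)$, we have $g_0(t)=\max(0,1-2m\|t\|)$. Put $\gamma_k=\widehat{g_0}(k)=2m\,\widehat{1_V}(k)^2$. As $V$ is symmetric, $\widehat{1_V}(k)$ is real, so $\gamma_k\ge0$; as $1_V\in L^2$, $\sum_k\gamma_k<\infty$. Hence $g_0$ is the sum of its Fourier series, and evaluating at $0$ gives $\sum_k\gamma_k=g_0(0)=1$. Also $\gamma_0=2m\,(\frac1{2m})^2=\frac1{2m}$.

Fix $r\in\{0,\dots,m-1\}$, let $t_r=\frac{r+1/2}m$ be the midpoint of the arc $(\frac rm,\frac{r+1}m)$, and let $g(t)=g_0(t-t_r)$. Then $g$ vanishes outside this arc, and $\hat g(k)=\gamma_k\,\mathsf e(-kt_r)$. Put $S_k(\alpha)=\frac1n\sum_{x\in F}\mathsf e(k\alpha x)$, so $S_0=1$. If no $\alpha x$ with $x\in F$ lies in the arc, then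
\[
0=\frac1n\sum_{x\in F}g(\alpha x)=\gamma_0+\sum_{k\ne0}\hat g(k)S_k(\alpha),
\qquad\text{hence}\qquad
\frac1{2m}\le\sum_{k\ne0}\gamma_k|S_k(\alpha)| .
\]
It remains to show that the right side is small on average. If $I$ has endpoints $u<v$ and $\beta\ne0$, then
\[
\big|E\,\mathsf e(\beta\alpha)\big|=\frac{|\mathsf e(\beta v)-\mathsf e(\beta u)|}{2\pi L|\beta|}\le\frac1{\pi L|\beta|}.
\]
Let $k\ne0$ and expand $|S_k|^2=\frac1{n^2}\sum_{x,x'\in F}\mathsf e(k\alpha(x-x'))$. The $n$ diagonal terms contribute $\frac1n$. Each of the fewer than $n^2$ other terms has $|k(x-x')|\ge D$, so its expectation has modulus at most $\frac1{LD}$. Therefore $E|S_k|^2\le\frac1n+\frac1{LD}=:\eta^2$, and $E|S_k|\le\eta$ by the Cauchy--Schwarz inequality. Since the terms are nonnegative and $\sum_k\gamma_k=1$, we get $E\sum_{k\ne0}\gamma_k|S_k|\le\eta$. By Markov's inequality the arc is missed with probability at most $2m\eta$. Summing over the $m$ arcs gives the bound $2m^2\eta$.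
\end{proof}

The bound does not depend on $F$ beyond its size and spacing, so we can average over sets as in Example~\ref{ex:three}.

\begin{lemma}[One slope for most sets]\label{lem:oneslope}
Let $m\ge1$, let $I$ be an interval with rational endpoints and length $L>0$, and let $n=512m^4$ and $D=\lceil512m^4/L\rceil$. Let $F_1,\dots,F_N$ be $D$-spaced sets with $n$ elements each, and let $w_1,\dots,w_N\ge0$ be rational with $\sum_lw_l\le1$. Then there is a rational $\alpha$ in the interior of $I$ such that
\begin{equation}\label{eq:bad}
B(\alpha):=\sum\{w_l:\alpha\text{ is not $m$-good for }F_l\}\le\tfrac14,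
\end{equation}
and such an $\alpha$ can be found effectively from the data.
\end{lemma}

\begin{proof}
The case $N=0$ is trivial, so let $N\ge1$. (The lemma of this section needs $D\ge1$, which holds.) For $\alpha$ uniform in $I$, Lemma~\ref{lem:random} gives
\[
E\,B(\alpha)\le2m^2\Big(\frac1{512m^4}+\frac1{512m^4}\Big)^{1/2}=\frac{2m^2}{16m^2}=\frac18 .
\]
By Markov's inequality $P(B(\alpha)>\frac14)\le\frac12$, so $B(\alpha_0)\le\frac14$ for some $\alpha_0$ in the interior of $I$. Goodness is an open condition and there are finitely many $F_l$, so every $\alpha$ close to $\alpha_0$ is good for each $F_l$ for which $\alpha_0$ is good. Thus $B(\alpha)\le B(\alpha_0)$ near $\alpha_0$, in particular at some rational $\alpha$ in the interior of $I$. Since \eqref{eq:bad} is decidable for rational $\alpha$, a search through the rationals finds one.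
\end{proof}

\section{Construction of the coloring}\label{sec:construction}

For $j\ge0$ let $A_j=[1-2^{-j},1-2^{-j-1})$. These arcs have length $2^{-j-1}$ and partition $[0,1)\cong\mathbb T$. We build a computable sequence of rationals $a_0,a_1,\dots$, defining $a_s$ at stage $s$, and with $\varphi$ as in \eqref{eq:phase} we put
\[
c(z)=j\iff\varphi(z)\bmod1\in A_j .
\]
Then $\varphi(z)$ is a rational computable from $z$, so $c$ is computable.

\subsection*{Requirements and strategy}
We cannot wait until \emph{all} oracles with $W_e^X$ infinite have enumerated enough elements, because no finite stage need achieve this. We can wait for most of them. So we aim only at $\lambda(C_{e,j}(c))\le\frac34$, but for all $e$ and $j$; Lemma~\ref{lem:density} then improves $\frac34$ to $0$. Let $(e_i,j_i)_{i\in\mathbb N}$ be a computable enumeration of all pairs, and let $R_i$ be the requirement $\lambda(C_{e_i,j_i}(c))\le\frac34$, with parameters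
\[
m_i=2^{j_i+3},\qquad n_i=512\,m_i^4 .
\]
The first is chosen so that $A_{j_i}$ has length $4/m_i$, as Lemma~\ref{lem:stable} requires.

The requirement $R_i$ is handed an interval $I$ of permitted slopes. It waits until more than $\frac34$ of the oracles have enumerated $n_i$ elements whose spacing is wide enough for the length of $I$. If this never happens, then $W_{e_i}^X$ is infinite for at most $\frac34$ of the oracles and $R_i$ holds. If it happens at stage $s$, then $R_i$ picks a slope $\alpha\in I$ good for most of these finite sets, and asks that all later slopes stay in a short interval $J_i\subseteq I$ around $\alpha$. The requirements $R_{i''}$ with $i''>i$ can live with this restriction: however short $J_i$ is, they need only wait for more widely spaced sets. On the other hand the new slope may lie outside the intervals they had chosen before, so these are discarded. This is a finite-injury priority construction.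

\subsection*{Construction}
At any time each requirement is either \emph{waiting} or \emph{active}, and an active $R_i$ holds a closed interval $J_i$ with rational endpoints and positive length. At stage $0$ all requirements are waiting, and $a_0=\frac12$.

At the beginning of stage $s\ge1$, define for each $i$ the interval $I_{i,s}$ to be $J_{i'}$ for the greatest $i'<i$ with $R_{i'}$ active, or $[0,1]$ if there is no such $i'$. Let $L_{i,s}$ be its length, $D_{i,s}=\lceil512m_i^4/L_{i,s}\rceil$, and
\[
P_{i,s}=\{X:W^X_{e_i,s}\text{ has a $D_{i,s}$-spaced subset with $n_i$ elements}\}.
\]
For $X\in P_{i,s}$ let $F^X\subseteq\{0,\dots,s-1\}$ be the lexicographically least such subset. Membership in $P_{i,s}$ and the set $F^X$ are computed from $X\upharpoonright s$, so $\lambda(P_{i,s})$ and the numbers $w_F=\lambda\{X\in P_{i,s}:F^X=F\}$ are rationals that we can compute. The requirement $R_i$ \emph{requires attention} at stage $s$ if $i<s$, $R_i$ is waiting, and $\lambda(P_{i,s})>\frac34$.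

If no requirement requires attention, put $a_s=a_{s-1}$. Otherwise the least such $R_i$ \emph{acts}:
\begin{itemize}
\item Apply Lemma~\ref{lem:oneslope} to $m_i$, $I_{i,s}$ and the finitely many sets $F^X$ with the weights $w_F$, to find a rational $\alpha$ in the interior of $I_{i,s}$ with
\begin{equation}\label{eq:act}
\lambda\{X\in P_{i,s}:\alpha\text{ is not $m_i$-good for }F^X\}\le\tfrac14 .
\end{equation}
\item Put $a_s=\alpha$. Declare $R_i$ active with $J_i=[\alpha-\rho,\alpha+\rho]$, where $\rho>0$ is the minimum of $\frac1{m_is}$ and the distances from $\alpha$ to the endpoints of $I_{i,s}$. Thus $J_i\subseteq I_{i,s}$.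
\item Declare all $R_{i''}$ with $i''>i$ waiting and discard their intervals.
\end{itemize}
All steps are effective, so $(a_s)$ is computable.

\subsection*{Verification}
Note that $R_i$ becomes active only by acting, does not act while it is active, and returns to waiting only when some $R_{i'}$ with $i'<i$ acts.

\begin{lemma}\label{lem:finite}
Each $R_i$ acts only finitely often.
\end{lemma}

\begin{proof}
By induction on $i$, there is a stage after which no $R_{i'}$ with $i'<i$ acts. If $R_i$ acts after that stage, it stays active forever, so it acts at most once more.
\end{proof}

\begin{lemma}\label{lem:acts}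
If $\lambda\{X:W^X_{e_i}\text{ is infinite}\}>\frac34$, then there is a stage $s$ at which $R_i$ acts and after which it is always active.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:finite} fix $s^*>i$ such that no $R_{i'}$ with $i'<i$ acts at a stage $\ge s^*$. The status and the interval of $R_{i'}$ change only when it or a requirement with smaller index acts, so $I_{i,s}$ and $D_{i,s}=D$ are constant for $s\ge s^*$. Hence $P_{i,s}$ increases with $s\ge s^*$. An infinite set has a $D$-spaced subset with $n_i$ elements, so every $X$ with $W_{e_i}^X$ infinite lies in $P_{i,s}$ for all large $s$. Therefore $\lambda(P_{i,s})>\frac34$ for some $s\ge s^*$. If $R_i$ is waiting at this stage, it requires attention; no $R_{i'}$ with $i'<i$ does, since otherwise one of them would act; so $R_i$ acts. In either case $R_i$ is active at the end of this stage, and it never returns to waiting. The last stage at which $R_i$ acts is as required.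
\end{proof}

\begin{lemma}\label{lem:nested}
If $R_i$ acts at stage $s$ and is always active afterwards, then $a_t\in J_i$ for all $t\ge s$.
\end{lemma}

\begin{proof}
After stage $s$ neither $R_i$ nor any $R_{i'}$ with $i'<i$ acts, so $J_i$ is fixed. We show by induction on $t\ge s$ that $a_t\in J_i$ and that at the end of stage $t$ every active $R_{i''}$ with $i''>i$ has $J_{i''}\subseteq J_i$. For $t=s$ we have $a_s=\alpha\in J_i$, and all $R_{i''}$ with $i''>i$ are waiting. Let $t>s$. If no requirement acts, $a_t=a_{t-1}$ and nothing changes. Otherwise some $R_{i''}$ with $i''>i$ acts. Since $R_i$ is active, $I_{i'',t}$ is $J_i$ or $J_{i'}$ for an active $R_{i'}$ with $i<i'<i''$, so $I_{i'',t}\subseteq J_i$ by the induction hypothesis. Both $a_t$ and the new interval $J_{i''}$ lie in $I_{i'',t}$.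
\end{proof}

\begin{lemma}\label{lem:threequarters}
$\lambda(C_{e,j}(c))\le\frac34$ for all $e,j$.
\end{lemma}

\begin{proof}
Let $(e,j)=(e_i,j_i)$ and $m=m_i$. If $\lambda\{X:W_e^X\text{ is infinite}\}\le\frac34$ we are done, as $C_{e,j}(c)$ is contained in this class. Otherwise let $s$ be the stage given by Lemma~\ref{lem:acts} and $\alpha$ the slope chosen there. By Lemma~\ref{lem:nested}, $|a_t-\alpha|\le\frac1{ms}$ for all $t\ge s$. Let $G$ be the class of $X\in P_{i,s}$ such that $\alpha$ is $m$-good for $F^X$. By \eqref{eq:act}, $\lambda(G)>\frac34-\frac14=\frac12$. For $X\in G$, Lemma~\ref{lem:stable} applies to $F^X\subseteq\{0,\dots,s-1\}$ and the arc $A_j$ of length $\frac4m$, and shows that $j\in c(F^X+y)$ for all $y\ge s$. So $F^X\subseteq W_e^X$ captures $j$, and $X\notin C_{e,j}(c)$. Hence $\lambda(C_{e,j}(c))\le\frac12$ in this case.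
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:null}]
The class $C_{e,j}(c)$ is measurable by Lemma~\ref{lem:pi2}. Suppose it has positive measure, and take $\sigma$ as in Lemma~\ref{lem:density}. We build $\sigma$ into the program: let $e'$ be an index with $W_{e'}^X=W_e^{\sigma{}^\frown X}$ for all $X$. Then $C_{e',j}(c)=\{X:\sigma{}^\frown X\in C_{e,j}(c)\}$, and this class has measure $2^{|\sigma|}\lambda(C_{e,j}(c)\cap[\sigma])>\frac34$, contradicting Lemma~\ref{lem:threequarters} for the pair $(e',j)$.
\end{proof}

\section{Oracles that compute no solution}\label{sec:oracles}

From now on $c$ is as in Theorem~\ref{thm:null} and $c^*=\min(c,1)$.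

\begin{proof}[Proof of Theorem~\ref{thm:answer}]
The coloring $c^*$ is computable with values in $\{0,1\}$. Suppose $H=W_e^X$ is a solution to $c^*$, with all sums of color $i\in\{0,1\}$. A number of $c$-color $1-i$ has $c^*$-color $1-i$, so no sum of two distinct elements of $H$ has $c$-color $1-i$. Thus for every finite $F\subseteq H$ and each of the infinitely many $y\in H\setminus F$ we have $1-i\notin c(F+y)$, and $X\in C_{e,1-i}(c)$. The class of $X$ that enumerate a solution is therefore contained in $\bigcup_e\big(C_{e,0}(c)\cup C_{e,1}(c)\big)$, which is null. By Lemma~\ref{lem:randomdnc} almost every $X$ computes a function DNC relative to $\emptyset'$. So some $X$ computes such a function and no solution to $c^*$, and its degree is as required.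
\end{proof}

``Almost every'' can be replaced by a definite level of algorithmic randomness. A \emph{Martin-L\"of test relative to $A$} is a sequence $(U_k)$ of classes, uniformly $\Sigma^0_1$ relative to $A$, with $\lambda(U_k)\le2^{-k}$, and $X$ is \emph{Martin-L\"of random relative to $A$} if $X\notin\bigcap_kU_k$ for every such test. For $A=\emptyset$ one says \emph{Martin-L\"of random}, for $A=\emptyset'$ \emph{2-random}; a 2-random degree is the degree of a 2-random set. A set is \emph{weakly 2-random} if it lies in no null $\Pi^0_2$ class. There are countably many $\Pi^0_2$ classes, so almost every set is weakly 2-random. Every 2-random set is weakly 2-random: a null $\Pi^0_2$ class is $\bigcap_nO_n$ with $(O_n)$ uniformly $\Sigma^0_1$ and decreasing, so $\lambda(O_n)\to0$; the relation $\lambda(O_n)>2^{-k}$ is c.e., so $\emptyset'$ finds for each $k$ an $n_k$ with $\lambda(O_{n_k})\le2^{-k}$, and $(O_{n_k})_k$ is a test relative to $\emptyset'$.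

\begin{theorem}\label{thm:weak}
Let $X$ be weakly 2-random. Then for every infinite $X$-c.e.\ set $H$ and every $j\in\mathbb N$ there is a finite $F\subseteq H$ such that $j\in c(F+y)$ for all but finitely many $y\in\mathbb N$. Consequently:
\begin{enumerate}
\item For every $n\ge2$, the sums of $n$ distinct elements of $H$ realize every color $j\in\mathbb N$. For $k\ge2$, $\min(c,k-1)$ is a computable $k$-coloring for which the sums of $n$ distinct elements of $H$ omit no color. In particular no weakly 2-random set computes or enumerates a solution to $c^*$, even with ``exactly two'' replaced by ``exactly $n$'' for any fixed $n\ge2$.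
\item For every infinite $Y\subseteq\mathbb N$, of any complexity, the sums $x+y$ with $x\in H$, $y\in Y$, $x\ne y$ realize every color.
\item Every 2-random degree is DNC relative to $\emptyset'$ and computes no solution to $c^*$.
\end{enumerate}
\end{theorem}

\begin{proof}
Let $H=W_e^X$. The class $C_{e,j}(c)$ is $\Pi^0_2$ by Lemma~\ref{lem:pi2} and null by Theorem~\ref{thm:null}, so $X\notin C_{e,j}(c)$. As $H$ is infinite, some finite $F\subseteq H$ captures $j$. Fix such an $F$ and a bound $b>\max F$ with $j\in c(F+y)$ for all $y\ge b$.

(1) Choose $n-1$ distinct elements of $H$ that are at least $b$, and let $y\ge b$ be their sum. Some $x\in F$ has $c(x+y)=j$, and $x<b$ differs from the chosen elements, so $x+y$ is a sum of $n$ distinct elements of $H$. For $j<k$, a number of $c$-color $j$ has color $j$ under $\min(c,k-1)$, which gives the second claim; the third is the case $k=2$.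

(2) Take $y\in Y$ with $y\ge b$, and $x\in F$ with $c(x+y)=j$; then $x<b\le y$.

(3) Let $X$ be 2-random. It is weakly 2-random, so it computes no solution to $c^*$ by (1). By Lemma~\ref{lem:randomdnc}, $(U_k^{\emptyset'})_k$ is a Martin-L\"of test relative to $\emptyset'$, so $X\notin\bigcap_kU_k^{\emptyset'}$ and $X$ computes a function DNC relative to $\emptyset'$.
\end{proof}

\begin{remark}
``Weakly 2-random'' cannot be weakened to ``Martin-L\"of random''. The instance $c^*$ has a solution $H$ by Ramsey's theorem, and the Ku\v cera--G\'acs theorem states that every set, in particular $H$, is computable from some Martin-L\"of random set.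
\end{remark}

\section{DNC functions with bounded values}\label{sec:bounded}

The fewer values $f(e)$ may take, the more it reveals by avoiding one of them. The function $b_X$ of Lemma~\ref{lem:randomdnc} has values below $2^{e+1}$. The next theorem shows that the negative answer persists for much smaller bounds, and that it turns positive for constant bounds.

\begin{theorem}\label{thm:bounded}
\begin{enumerate}
\item[(i)] Let $h\ge2$ be a computable function with $\sum_e1/h(e)<\infty$. Then there is $f$, DNC relative to $\emptyset'$ with $f(e)<h(e)$ for all $e$, which computes no solution to $c^*$.
\item[(ii)] If $f$ is DNC relative to $\emptyset'$ and bounded by a constant, then $f$ computes a solution to every computable instance of $\mathrm{HT}^{=2}_2$.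
\end{enumerate}
\end{theorem}

\begin{proof}[Proof of (i)]
We choose the values $f(e)<h(e)$ independently and uniformly, using $X$ as the source of randomness. With a computable pairing bijection $\langle\cdot,\cdot\rangle$ let $r_e=\sum_nX(\langle e,n\rangle)2^{-n-1}$ and $f_X(e)=\lfloor h(e)r_e\rfloor$. The reals $r_e$ are independent and uniform in $[0,1]$. Discard the null set of $X$ for which some $h(e)r_e$ is an integer. For the remaining $X$, the values $f_X(e)$ are independent and uniform on $\{0,\dots,h(e)-1\}$, and $f_X\le_TX$: approximate $h(e)r_e$ until it is confined to a closed interval containing no integer. For each $e$, $f_X(e)$ avoids $\Phi_e^{\emptyset'}(e)$ with probability at least $1-1/h(e)$. Since $1-t\ge4^{-t}$ on $[0,\frac12]$ (the right side is convex and agrees with the left at both endpoints), $f_X$ is DNC relative to $\emptyset'$ with probability at least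
\[
\prod_e\big(1-1/h(e)\big)\ge4^{-\sum_e1/h(e)}>0 .
\]
By Theorem~\ref{thm:answer}, almost no $X$ computes a solution to $c^*$, and hence almost no $f_X$ does. So some $f_X$ has both properties.
\end{proof}

For part (ii) write $A=\emptyset'$ and let $f$ be DNC relative to $A$ with all values $<k$. The plan is to organize the search for a solution as an infinite $A$-computable binary tree, and to let $f$ steer through the tree. A $\{0,1\}$-valued DNC function can steer, because avoiding one of two values is the same as choosing the other (Step~3). To reduce $k$ values to two (Step~2) we need to run $A$-computations, so we first show that $f$ computes $A$ (Step~1). The constant bound is used in Steps 1 and~2 only. A \emph{tree} is a subset of $2^{<\omega}$ closed under prefixes, a \emph{path} through it is an element of $2^\omega$ all of whose prefixes lie in it, and K\"onig's lemma says that an infinite tree has a path.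

\subsection*{Step 1: $f$ computes $A$}
For $k=2$ this is immediate: if $q$ is an index with $\Phi_q^A(z)=A(n)$ for all $z$, then $f(q)=1-A(n)$. For larger $k$ one value of $f$ only excludes one of $k$ candidates, so we use $f$ repeatedly to cut the candidates for $A\upharpoonright n$ down to fewer than $k$.

Given $n$, start with the set $S$ of all strings of length $n$. While $|S|\ge k$, let $\sigma_0,\dots,\sigma_{k-1}$ be the $k$ lexicographically least elements of $S$, and compute an index $q$ such that for every $z$, $\Phi_q^A(z)$ is the $i<k$ with $\sigma_i=A\upharpoonright n$ if there is one, and is undefined otherwise. Remove $\sigma_{f(q)}$ from $S$. If $\sigma_{f(q)}$ were $A\upharpoonright n$, then $\Phi_q^A(q)=f(q)$, which is impossible. So we obtain, computably in $f$ and uniformly in $n$, a set $S_n$ of at most $k-1$ strings of length $n$ with $A\upharpoonright n\in S_n$.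

Let $T_0=\{\sigma:\sigma\upharpoonright n\in S_n\text{ for all }n\le|\sigma|\}$. This is an $f$-computable tree, $A$ is a path through it, and it has at most $k-1$ paths, since $k$ distinct paths would give $k$ distinct nodes on some level. Fix $l$ such that $A$ is the only path extending $A\upharpoonright l$. Let $n\ge l$. The strings $\sigma\in T_0$ that extend $A\upharpoonright l$ and have $|\sigma|>n$ and $\sigma(n)\ne A(n)$ are finite in number, since otherwise K\"onig's lemma would give a second path extending $A\upharpoonright l$. So there is $m>n$ such that all $\sigma\in T_0$ of length $m$ extending $A\upharpoonright l$ have the same value $\sigma(n)$. Using $f$ we find such an $m$, and the common value is $A(n)$ because $A\upharpoonright m$ is among these strings. Hence $A\le_Tf$.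

\subsection*{Step 2: $f$ computes a $\{0,1\}$-valued function DNC relative to $A$}
This is Jockusch's argument. We show for $b\ge2$: if some $g\le_Tf$ is DNC relative to $A$ with values $<b^2$, then some $g'\le_Tf$ is DNC relative to $A$ with values $<b$. Since $f$ has values $<2^{2^r}$ for some $r$, applying this $r$ times gives the claim.

Identify the numbers $<b^2$ with pairs $(u,v)$, $u,v<b$. To avoid a predicted pair, $g$ must avoid one of the two coordinates; the difficulty is to know which. Let $q(x,y)$ be a computable function such that for every $z$, $\Phi^A_{q(x,y)}(z)$ is the pair $(\Phi_x^A(x),\Phi_y^A(y))$ if both components are defined and $<b$, and is undefined otherwise. Write $g(q(x,y))=(u(x,y),v(x,y))$; the functions $u,v$ are computable in $f$ and have values $<b$.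

\emph{Case 1: there is $x$ such that for no $y$ is $\Phi_y^A(y)$ defined and equal to $v(x,y)$.} For this fixed $x$ the function $g'(y)=v(x,y)$ is DNC relative to $A$.

\emph{Case 2: for every $x$ there is $y$ with $\Phi_y^A(y)$ defined and equal to $v(x,y)$.} Given $x$, search for such a $y$ by running all computations $\Phi_y^A(y)$ in parallel; this is possible with oracle $f$ by Step~1, and the search succeeds. Let $g'(x)=u(x,y)$ for the first $y$ found. If $\Phi_x^A(x)$ were defined and equal to $u(x,y)$, then $\Phi^A_{q(x,y)}(q(x,y))=(u(x,y),v(x,y))=g(q(x,y))$, which is impossible. So $g'$ is DNC relative to $A$.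

\subsection*{Step 3: $f$ computes a path through every infinite $A$-computable tree $T$}
Let $g\le_Tf$ be $\{0,1\}$-valued and DNC relative to $A$. Call $\sigma$ \emph{large} if it has infinitely many extensions in $T$; as $T$ is a tree, a large $\sigma$ has extensions in $T$ of every length $\ge|\sigma|$. The oracle $A$ cannot recognize large strings, but it can recognize a string that is not large once its extensions die out, and $g$ avoids what $A$ points to. Let $q(\sigma)$ be a computable function such that for every $z$, $\Phi^A_{q(\sigma)}(z)$ searches for the least $\ell>|\sigma|$ at which exactly one of $\sigma0,\sigma1$ has an extension (possibly itself) of length $\ell$ in $T$, and outputs the $i$ for which $\sigma i$ has none. Let $\tau_0$ be the empty string and $\tau_{n+1}=\tau_n{}^\frown g(q(\tau_n))$.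

The string $\tau_0$ is large. Suppose $\tau_n$ is large. If both $\tau_n0$ and $\tau_n1$ are large, so is $\tau_{n+1}$. Otherwise $\tau_ni$ is not large for some $i$, and then $\tau_n(1-i)$ is large. The search for $\ell$ succeeds, and at the length found it is $\tau_ni$ that has no extension. So $\Phi^A_{q(\tau_n)}(q(\tau_n))=i$, hence $g(q(\tau_n))=1-i$ and $\tau_{n+1}$ is large. Large strings lie in $T$, so $\bigcup_n\tau_n\le_Tf$ is a path through $T$.

\subsection*{Step 4: the tree of a computable instance}
Let $d:\mathbb N\to\{0,1\}$ be computable. We look for $x_0<x_1<\cdots$ such that the color of $x_i+x_l$ for $i<l$ depends only on $i$; a string $\sigma$ is a guess at these colors. For $\sigma\in2^{<\omega}$ put $x_0=1$, and for $n<|\sigma|$ let $x_{n+1}$ be the least $y>x_n$ with $d(x_i+y)=\sigma(i)$ for all $i\le n$, if $x_n$ and such a $y$ exist. The number $x_n$ depends only on $\sigma\upharpoonright n$. Let $T$ be the set of $\sigma$ for which $x_{|\sigma|}$ exists. Then $T$ is a tree, and it is c.e., hence computable in $\emptyset'$.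

The tree $T$ is infinite, because each $y\ge1$ equals $x_{|\sigma|}$ for some $\sigma\in T$. To see this, define $\sigma$ bit by bit: as long as $x_n<y$, put $\sigma(n)=d(x_n+y)$. Then $y$ itself satisfies the conditions in the definition of $x_{n+1}$, so $x_{n+1}$ exists and $x_n<x_{n+1}\le y$. After finitely many steps $x_n=y$, and we stop.

By Step~3 there is a path $p\le_Tf$ through $T$. It determines a sequence $x_0<x_1<\cdots$, computable in $p$, with $d(x_i+x_l)=p(i)$ for all $i<l$. For some color $\varepsilon\in\{0,1\}$ the set $H=\{x_i:p(i)=\varepsilon\}$ is infinite. It is computable in $f$ because the sequence is increasing, and all sums of two distinct elements of $H$ have color $\varepsilon$. This proves Theorem~\ref{thm:bounded}(ii). \qed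

\section{A nonimplication over $\mathrm{RCA}_0$}\label{sec:rm}

For $n,k\ge2$ let $\mathrm{HT}^{=n}_k$ be the statement that for every coloring of $\mathbb N$ with $k$ colors there is an infinite set $H$ such that all sums of exactly $n$ distinct elements of $H$ have the same color. The system $\mathrm{RCA}_0$ is the base theory of reverse mathematics. We need only the following fact about it. A \emph{Turing ideal} is a nonempty family $M\subseteq2^\omega$ closed under Turing reducibility and under the join $Y_0\oplus Y_1$; the standard natural numbers together with a Turing ideal as the range of the set variables form a model of $\mathrm{RCA}_0$ (an $\omega$-model). The statement ``$f$ is DNC relative to $Y'$'', where $Y'$ is the Turing jump of $Y$, is expressed by an arithmetical formula in $f$ and $Y$ that does not assert the existence of $Y'$; in an $\omega$-model it has its usual meaning.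

\begin{corollary}\label{cor:rm}
$\mathrm{RCA}_0$ together with the statement ``for every $Y$ there is a function DNC relative to $Y'$'' does not prove $\mathrm{HT}^{=2}_2$. It also does not prove $\mathrm{HT}^{=n}_k$ for any $n,k\ge2$.
\end{corollary}

\begin{proof}
We generate an ideal from the columns of a random set: each new column supplies DNC functions over the previous ones, while every finite join of columns remains too random to solve $c^*$. For $Z\in2^\omega$ let $Z_i(n)=Z(\langle i,n\rangle)$, let $B_r=Z_0\oplus\dots\oplus Z_r$, and let $M_Z=\{Y:Y\le_TB_r\text{ for some }r\}$. Since $B_r\le_TB_{r+1}$, this is a Turing ideal.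

For $Z$ distributed according to $\lambda$, the sets $B_r$ and $Z_{r+1}$ read disjoint sets of bits of $Z$, each bit at most once, so they are independent and distributed according to $\lambda$. Hence $B_r$ is weakly 2-random almost surely. The set of pairs $(B,X)$ with $X\in\bigcap_kU_k^{B'}$ is arithmetically definable, hence Borel, and each section with $B$ fixed is null by Lemma~\ref{lem:randomdnc}. By Fubini's theorem, almost surely $Z_{r+1}\notin\bigcap_kU_k^{B_r'}$, so $Z_{r+1}$ computes a function DNC relative to $B_r'$. Fix $Z$ for which both properties hold for all $r$.

Let $Y\in M_Z$, say $Y\le_TB_r$. Then $Y'\le_TB_r'$, so by the s-m-n theorem there is a computable $p$ such that $\Phi^{B_r'}_{p(e)}(p(e))$ and $\Phi_e^{Y'}(e)$ are both undefined or both defined and equal: the program $p(e)$ ignores its input and simulates $\Phi_e^{Y'}(e)$, answering oracle queries with the help of $B_r'$. If $f\le_TZ_{r+1}$ is DNC relative to $B_r'$, then $f\circ p$ is DNC relative to $Y'$, and $f\circ p\le_TB_{r+1}$ lies in $M_Z$. So $M_Z$ satisfies the stated principle.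

The computable coloring $c^*$ lies in $M_Z$ and is a $k$-coloring for each $k\ge2$. Every infinite $H\in M_Z$ is computable in a weakly 2-random set $B_r$, so by Theorem~\ref{thm:weak}(1) the sums of $n$ distinct elements of $H$ take both colors under $c^*$, for every $n\ge2$. Hence $\mathrm{HT}^{=n}_k$ fails in $M_Z$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{CDHJSW}
Barbara F. Csima, Damir D. Dzhafarov, Denis R. Hirschfeldt, Carl G. Jockusch, Jr., Reed Solomon, and Linda Brown Westrick,
\emph{The reverse mathematics of Hindman's theorem for sums of exactly two elements},
arXiv:1804.09809 (2018).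

\end{thebibliography}
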